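
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Equitable colorings of uniform hypergraphs\\ with $O(d^{1/(k-1)})$ colors}


\begin{abstract}
We prove that for every $k\ge 3$ there is a constant $c_k$ such that every $k$-uniform hypergraph of maximum degree $d$ has an equitable $r$-coloring whenever $r\ge c_k d^{1/(k-1)}$, and that such a coloring can be found in deterministic polynomial time. This proves a conjecture of Kierstead and Mubayi. For existence alone we show that $r^{k-1}\ge 2ek\,d$ suffices, that the order $d^{1/(k-1)}$ is necessary for every $d$, and that the best possible constant tends to $1$ as $k\to\infty$.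
\end{abstract}

\section{Introduction}

\subsection*{The question}

A \emph{$k$-graph} $\mathcal H$ consists of a finite set $V$ of $n$ vertices and a family of $k$-element subsets of $V$, its \emph{edges}. The \emph{degree} of a vertex is the number of edges containing it, and the \emph{maximum degree} of $\mathcal H$ is the largest degree of a vertex. A set of vertices is \emph{independent} if it contains no edge. A \emph{proper $r$-coloring} is a map $V\to\{1,\dots,r\}$ all of whose color classes are independent; in other words, no edge is monochromatic. It is \emph{equitable} if any two of its $r$ color classes differ in size by at most one.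

For graphs ($k=2$) the Hajnal--Szemer\'edi theorem says that maximum degree $d$ allows an equitable $r$-coloring for every $r\ge d+1$. How many colors are needed when $k\ge3$? Color the vertices independently and uniformly with $r$ colors. An edge is monochromatic with probability $r^{-(k-1)}$, so a vertex of degree $d$ expects to lie in $d/r^{k-1}$ monochromatic edges. This number is of constant order when $r$ is of order $d^{1/(k-1)}$. A smaller order of magnitude cannot suffice in general: in the complete $k$-graph on $N$ vertices all degrees are $\binom{N-1}{k-1}$, which has order $N^{k-1}$ for fixed $k$, while every color class has at most $k-1$ vertices, so at least $N/(k-1)$ colors are needed. So $d^{1/(k-1)}$ is the natural guess, and the issue is whether the global requirement of equal class sizes costs anything.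

Kierstead and Mubayi \cite{KM} proved that for $k=3$ and $d>1$ an equitable $r$-coloring exists whenever $r>10^7\sqrt d\,\log^2 d$; the order of magnitude of this bound is sharp up to the logarithmic factor. They conjectured that for each $k\ge3$ there is $c_k>0$ such that $r\ge c_kd^{1/(k-1)}$ always suffices, and that a coloring can be found in deterministic polynomial time in $n$. We prove this conjecture.

\begin{theorem}\label{thm:alg}
For each $k\ge 3$ there is $c_k>0$ such that for all positive integers $d$ and $r$ with $r\ge c_kd^{1/(k-1)}$, every $k$-graph with maximum degree $d$ has an equitable $r$-coloring. A deterministic algorithm finds one in time polynomial in $n$ (for fixed $k$).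
\end{theorem}

If only existence is asked for, there is a short argument with a good constant.

\begin{theorem}\label{thm:exist}
Let $k\ge3$, and let $d$ and $r$ range over positive integers.
\begin{enumerate}
\item If $r^{k-1}\ge 2ek\,d$, then every $k$-graph of maximum degree $d$, with any number of vertices, has an equitable $r$-coloring.
\item For every $d$ there is a $k$-graph of maximum degree $d$ that has no proper $r$-coloring for any $r<\frac1e d^{1/(k-1)}$.
\item Let $c_k^*$ be the infimum of all $c>0$ such that for all $d$ and all $r\ge cd^{1/(k-1)}$ every $k$-graph of maximum degree $d$ has an equitable $r$-coloring. Then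
\[
(2k)^{-2/(k-1)}\le c_k^*\le(2ek)^{1/(k-1)} .
\]
Hence $c_k^*\to1$ as $k\to\infty$.
\end{enumerate}
\end{theorem}

Throughout, $e$ is the base of natural logarithms and edges are denoted by $h$. We write $(x)_k=x(x-1)\cdots(x-k+1)$.

\subsection*{The two arguments}

The upper bound in Theorem~\ref{thm:exist} places the vertices by a uniformly random bijection onto a board with $r$ rows of nearly equal length. Equal class sizes are then automatic, and the price is that the random choices are no longer independent. The dependence turns out to have a favorable sign, so the lopsided Local Lemma applies. This is Section~\ref{sec:exist}; the lower bounds are in Section~\ref{sec:lower}.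

That argument finds no coloring: the Local Lemma only says that a certain probability is positive. For Theorem~\ref{thm:alg} we reorganize the randomness into independent fair coins, split the vertex set in halves again and again until all parameters are constant, and finish with the Hajnal--Szemer\'edi theorem. Section~\ref{sec:outline} explains the method in the case $k=3$. Sections~\ref{sec:bounded}--\ref{sec:halving} build the tools, and Section~\ref{sec:alg} assembles the algorithm.

\subsection*{Facts used}

\begin{fact}[Hajnal--Szemer\'edi, algorithmic form \cite{KKMS}]\label{fact:HS}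
A graph with maximum degree less than $q$ has an equitable $q$-coloring, computable in deterministic polynomial time.
\end{fact}

\begin{fact}[McDiarmid's bounded differences inequality]\label{fact:McD}
Let $Y$ be a function of independent random variables $b_1,\dots,b_N$ such that changing the value of $b_i$ alone changes $Y$ by at most $c_i$, where the $c_i$ are not all $0$. Then $P(|Y-EY|\ge y)\le 2\exp\bigl(-2y^2/\sum_ic_i^2\bigr)$ for all $y>0$.
\end{fact}

\begin{fact}[Lopsided Local Lemma, Erd\H os--Spencer \cite{ES}]\label{fact:LLL}
Let $(A_\omega)_{\omega\in\Omega}$ be a finite indexed family of events of probability at most $p$, and let a graph of maximum degree at most $\Delta$ be given on the index set $\Omega$. Suppose that for every $\omega\in\Omega$ and every set $J\subseteq\Omega$ containing neither $\omega$ nor a neighbor of $\omega$,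
\[
P(A_\omega\cap\mathcal N_J)\le P(A_\omega)\,P(\mathcal N_J),\qquad \mathcal N_J=\text{``no $A_{\omega'}$ with $\omega'\in J$ occurs''}.
\]
If $ep(\Delta+1)\le1$, then with positive probability none of the events occurs.
\end{fact}

\section{Existence: a random placement}\label{sec:exist}

Let $\mathcal H$ have maximum degree $d\ge1$ and $r^{k-1}\ge 2ek\,d$. Since $\mathcal H$ has an edge, $n\ge k$. Put $s=\lceil n/r\rceil$. Then $(s-1)r<n\le sr$, so a set $P$ of $n$ \emph{positions} can be partitioned into rows $P_1,\dots,P_r$ of sizes $s$ and $s-1$. Let $\pi:V\to P$ be a uniformly random bijection, and color each vertex $v$ by the row containing $\pi(v)$. The class sizes are the row sizes, so they differ by at most one; what has to be avoided are monochromatic edges.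

For an edge $h$ and an injection $\varphi:h\to P$ whose image lies in one row, let $A_{h,\varphi}$ be the event that $\pi|_h=\varphi$. Its probability is $1/(n)_k$. The coloring is proper exactly when none of these events occurs. Recording the exact positions, rather than only the row, lets us control how the events influence each other. Call $(h,\varphi)\ne(h',\varphi')$ \emph{adjacent} if $h\cap h'\ne\emptyset$ or $\varphi(h)\cap\varphi'(h')\neq\emptyset$.

Events of nonadjacent pairs are in general not independent, because the values of a bijection exclude each other. But forbidding some of them can only make another one \emph{less} likely. In the simplest case, with two single vertices $u\ne v$ and two positions $p\neq p'$,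
\[
P\bigl(\pi(u)=p\mid \pi(v)\ne p'\bigr)=\frac{\frac1n-\frac1{n(n-1)}}{1-\frac1n}=\frac{n-2}{(n-1)^2}<\frac1n ,
\]
since $n(n-2)<(n-1)^2$. The general statement comes from moving one placement to another.

\begin{lemma}\label{lem:negdep}
Let $J$ be a set of pairs $(h',\varphi')$ that are different from $(h,\varphi)$ and not adjacent to it, and let $\mathcal N$ be the event that no $A_{h',\varphi'}$ with $(h',\varphi')\in J$ occurs. Then $P(A_{h,\varphi}\cap\mathcal N)\le P(A_{h,\varphi})P(\mathcal N)$.
\end{lemma}

\begin{proof}
Let $\psi:h\to P$ be any injection. Choose a permutation $\sigma$ of $P$ with $\sigma\circ\varphi=\psi$ that maps $\psi(h)\setminus\varphi(h)$ onto $\varphi(h)\setminus\psi(h)$ and fixes every position outside $\varphi(h)\cup\psi(h)$. It exists because the two differences have the same size. Let $\pi$ be a bijection in $\mathcal N$ with $\pi|_h=\varphi$, and let $\pi'=\sigma\circ\pi$, so that $\pi'|_h=\psi$. We show that $\pi'\in\mathcal N$.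

If $u\notin h$, then $\pi(u)\notin\varphi(h)$. So either $\pi(u)\notin\varphi(h)\cup\psi(h)$ and $\pi'(u)=\pi(u)$, or $\pi(u)\in\psi(h)\setminus\varphi(h)$ and $\pi'(u)\in\varphi(h)$. Suppose that $\pi'|_{h'}=\varphi'$ for some $(h',\varphi')\in J$. For $u\in h'$ we have $u\notin h$ and $\pi'(u)=\varphi'(u)\notin\varphi(h)$, because $(h',\varphi')$ is not adjacent to $(h,\varphi)$. Hence $\pi(u)=\pi'(u)=\varphi'(u)$ for all $u\in h'$, and $A_{h',\varphi'}$ occurs for $\pi$, contradicting $\pi\in\mathcal N$.

For fixed $\psi$ the map $\pi\mapsto\pi'$ is injective, so $P(\mathcal N,\ \pi|_h=\varphi)\le P(\mathcal N,\ \pi|_h=\psi)$. Summing over all $(n)_k$ injections $\psi$ gives $(n)_k\,P(\mathcal N\cap A_{h,\varphi})\le P(\mathcal N)$.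
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exist}, item 1]
Let $w=(s-1)_{k-1}$. If $w=0$, then $s-1<k-1$, so no row has $k$ positions, there are no events, and we are done. Assume $w>0$.

We bound the degree of $(h,\varphi)$ in the adjacency graph. A given edge has $\sum_i(|P_i|)_k=\sum_i|P_i|(|P_i|-1)_{k-1}\le nw$ injections into rows, and at most $kd$ edges (including $h$) meet $h$. So at most $kd\cdot nw$ pairs share a vertex with $(h,\varphi)$. For a given position there are at most $nd/k$ edges, $k$ choices of the vertex placed there, and at most $w$ ways to place the other vertices in the same row. So at most $ndw$ pairs use it, and at most $kndw$ pairs share a position with $(h,\varphi)$. The pair $(h,\varphi)$ itself is counted, so the maximum degree $\Delta$ satisfies $\Delta+1\le2kndw$.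

Since $\lceil n/r\rceil\le(n+r-1)/r$, we have $s-1\le(n-1)/r$. Also $\frac{s-1-j}{n-1-j}\le\frac{s-1}{n-1}$ for $0\le j\le k-2$, because $s\le n$. Therefore
\[
e\cdot\frac{\Delta+1}{(n)_k}\le 2ekd\,\frac{nw}{(n)_k}=2ekd\prod_{j=0}^{k-2}\frac{s-1-j}{n-1-j}\le2ekd\Bigl(\frac{s-1}{n-1}\Bigr)^{k-1}\le\frac{2ekd}{r^{k-1}}\le1 .
\]
By Lemma~\ref{lem:negdep} and Fact~\ref{fact:LLL}, with positive probability no event occurs.
\end{proof}

\section{Lower bounds}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:exist}, item 2]
Let $N$ be the largest integer with $\binom{N-1}{k-1}\le d$. Then $N\ge k$. Take the disjoint union of the complete $k$-graph on $N$ vertices and of $d$ edges through one common vertex that are otherwise disjoint. The second component makes the maximum degree exactly $d$. An independent set contains at most $k-1$ of the $N$ vertices, so a proper $r$-coloring needs $r\ge N/(k-1)$. By the choice of $N$, $d<\binom N{k-1}\le N^{k-1}/(k-1)!$. With $(k-1)!\ge((k-1)/e)^{k-1}$ we get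
\[
\frac N{k-1}>\frac{((k-1)!)^{1/(k-1)}}{k-1}\,d^{1/(k-1)}\ge\frac1e\,d^{1/(k-1)} .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exist}, item 3]
By item 1, $c=(2ek)^{1/(k-1)}$ has the required property, which gives the upper bound.

For the lower bound we need a sparse $k$-graph that is not properly $2$-colorable; we use the random construction of Erd\H os (1964). Let $v=2k^2$, and choose $M=v2^k=k^22^{k+1}$ random $k$-subsets of $\{1,\dots,v\}$ independently and uniformly. Fix a $2$-coloring of $\{1,\dots,v\}$. By convexity of $x\mapsto\binom xk$ on the nonnegative integers, the fraction of monochromatic $k$-sets is at least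
\[
\frac{2\binom{v/2}k}{\binom vk}=2\prod_{j=0}^{k-1}\frac{v/2-j}{v-j}=2^{1-k}\prod_{j=0}^{k-1}\Bigl(1-\frac j{v-j}\Bigr)\ge2^{1-k}\Bigl(1-\frac{k(k-1)/2}{2k^2-k+1}\Bigr)\ge\tfrac34\,2^{1-k}>2^{-k}.
\]
The second to last inequality says $2k(k-1)\le2k^2-k+1$. So the expected number of $2$-colorings for which no chosen set is monochromatic is at most $2^v(1-2^{-k})^M\le2^ve^{-v}<1$. Hence some $k$-graph with at most $M$ edges has no proper $2$-coloring, and its maximum degree $d$ satisfies $1\le d\le k^22^{k+1}$. If $c$ has the property in item 3, then $2\ge cd^{1/(k-1)}$ is impossible, so
\[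
c>2d^{-1/(k-1)}\ge2\,(k^22^{k+1})^{-1/(k-1)}=(2k)^{-2/(k-1)} .
\]
Both bounds tend to $1$ as $k\to\infty$, since $\log k/(k-1)\to0$.
\end{proof}

\section{The algorithm: the case $k=3$}\label{sec:outline}

This section is an informal outline. Let $k=3$ and $x=2\sqrt d$. Suppose that $V$ could be divided into two equal halves so that, within its half, every vertex keeps at most about a quarter of its edges. Then $d$ becomes $d/4$ and $x$ becomes $x/2$. The number of colors that we may use is proportional to $x$, so it is also halved, and each half of $V$ can be treated recursively with its own half of the colors. After about $\log_2x$ rounds there are about $x$ parts in which all degrees are bounded by a constant. There the Hajnal--Szemer\'edi theorem colors each part with a constant number of colors, for a total of $O(x)=O(\sqrt d)$. Edges meeting two parts cause no trouble, because different parts use different colors.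

\paragraph{The obstruction.} We would like to divide $V$ at random, but the degrees inside the halves need not be concentrated. Let the edges be all sets $\{u,w,y\}$ with $u,w$ fixed. Then $u$ has degree $d=n-2$. If a splitting into halves keeps $u$ and $w$ together, then $n/2-2$, that is about $d/2$, of the edges at $u$ survive, twice as many as we can afford. A random split does this with probability about $1/2$, far too often for a local lemma. The trouble is that all edges at $u$ pass through $w$. The remedy is to replace all these edges by the single pair $\{u,w\}$: if $u$ and $w$ get different colors, all of them are taken care of. We do this for all pairs lying in at least $x$ edges. An edge at a vertex contains two pairs through this vertex, so a vertex is in at most $2d/x=x/2$ such pairs. The edges containing none of these pairs are kept. So we work with a family $F$ of pairs and triples such that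
\begin{center}
every vertex is in at most $x^2$ triples and at most $x$ pairs of $F$,\\ every pair of vertices is in at most $x$ triples of $F$.
\end{center}

\paragraph{One round.} Group the vertices into couples arbitrarily, and let an independent fair coin decide, for each couple, which member goes to which side. The two halves then have exactly the same size. Fix a vertex $v$ and let $Y$ count the triples at $v$, with no two vertices forming a couple, that lie on the side of $v$. Then $EY\le x^2/4$. Condition on the coin of the couple of $v$. Any other coin concerns two vertices, of which exactly one is on the side of $v$, and each is in at most $x$ of the triples at $v$; so a coin changes $Y$ by at most $x$. These changes add up to at most $2x^2$, so the sum of their squares is at most $2x^3$, and by Fact~\ref{fact:McD}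
\[
P\bigl(|Y-EY|\ge x^{7/4}\bigr)\le2\exp\bigl(-2x^{7/2}/(2x^3)\bigr)=2e^{-\sqrt x} .
\]
Here the bound on codegrees was essential. The same argument works for the pairs at a vertex and for the triples at a pair. The dependencies among these bad events are polynomial in $x$, so for large $x$ a local lemma yields a split for which all three bounds hold with $x$ replaced by $x'=(1+O(x^{-1/4}))x/2$. The parameters decrease geometrically, so the errors $x^{-1/4}$ form, up to a constant factor, a geometric series dominated by its last term. As long as we stop at a large constant, they cost only a constant factor altogether.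

\paragraph{What remains.} For general $k$ we need the right family of sets of sizes $2,\dots,k$ (Section~\ref{sec:bounded}), a deterministic polynomial-time local lemma (Section~\ref{sec:lll}), and the general halving step (Section~\ref{sec:halving}). Moreover, repeated exact halving requires divisibility by a power of $2$, both of the number of vertices and of the number of colors. We arrange this at the start by extracting a few color classes (Section~\ref{sec:alg}).

From now on, $k\ge3$ is fixed and constants may depend on $k$. Rational numbers are given by numerator and denominator in binary.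

\section{Bounded families}\label{sec:bounded}

\begin{definition}
Let $F$ be a family of subsets of $V$ with sizes in $\{2,\dots,k\}$. For $f\subseteq V$ let $\deg_j(f)$ be the number of $g\in F$ with $|g|=j$ and $f\subseteq g$. The family $F$ is \emph{$x$-bounded} if $\deg_j(f)\le x^{j-|f|}$ for all nonempty $f$ and all $j$ with $|f|<j\le k$.
\end{definition}

For $|f|=j$ the bound $\deg_j(f)\le1=x^0$ holds trivially. For $k=3$ this is the notion used above. The exponents fit the recursion: if $f$ lies in a random half, a $j$-set containing $f$ lies in the same half with probability about $2^{-(j-|f|)}$.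

\begin{lemma}\label{lem:bounded}
Let $\mathcal H$ be a $k$-graph with maximum degree at most $d$, where $d\ge1$, and let $x\ge2^kd^{1/(k-1)}$. Then there is an $x$-bounded family $F$ such that every edge of $\mathcal H$ contains a member of $F$ and every member of $F$ is contained in an edge. For rational $x$ the family $F$ is computable in polynomial time.
\end{lemma}

\begin{proof}
Let $\theta_i=2^{-k(k-i)}$ and let $\deg_{\mathcal H}(f)$ be the number of edges containing $f$. Call a set $f$ with $2\le|f|\le k$ \emph{heavy} if $\deg_{\mathcal H}(f)\ge\theta_{|f|}x^{k-|f|}$, and let $F$ consist of the inclusion-minimal heavy sets. Since $\theta_k=1$, the heavy $k$-sets are the edges. So every edge contains a member of $F$. A heavy set has positive degree, so it lies in an edge. There are at most $2^k|E(\mathcal H)|$ sets of positive degree and size at least $2$, so $F$ is computable in polynomial time.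

Let $f$ be nonempty, $|f|=i<j\le k$. If $f$ contains a heavy set, then no $g\in F$ properly contains $f$, by minimality, and $\deg_j(f)=0$. Otherwise $\deg_{\mathcal H}(f)\le\theta_ix^{k-i}$: for $i\ge2$ because $f$ is not heavy, and for $i=1$ because $d\le2^{-k(k-1)}x^{k-1}$ by assumption. Count the pairs $(g,h)$ with $f\subset g\subseteq h$, $g\in F$, $|g|=j$ and $h$ an edge. Each such $g$ lies in at least $\theta_jx^{k-j}$ edges, and each edge $h\supseteq f$ contains $\binom{k-i}{j-i}$ sets of size $j$ that contain $f$. So
\[
\deg_j(f)\,\theta_jx^{k-j}\le\binom{k-i}{j-i}\theta_ix^{k-i},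
\]
and $\deg_j(f)\le2^k\,2^{-k(j-i)}x^{j-i}\le x^{j-i}$.
\end{proof}

The thresholds $\theta_i$ grow by a factor $2^k$ from one size to the next; this absorbs the binomial coefficient.

\section{A deterministic local lemma}\label{sec:lll}

We analyze the resampling procedure of Moser and Tardos: as long as some bad event holds, resample its bits. A long run would leave behind a large tree recording its history. We fix the random bits in advance so that no such tree is consistent with them. For this to be a polynomial-time task there must be few trees, and it must be possible to compute a bound for the chance of each. Two features of the hypotheses below serve this purpose. First, failure probabilities are at most of order $D^{-2}$, not $D^{-1}$, where $D$ is the dependency degree. Then trees of size about $\log|\mathcal A|/\log D$ are already unlikely to occur, and there are only polynomially many of them. With failure probability $1/(8D)$ the same computation would need trees of size about $\log_2|\mathcal A|$, and our bound on their number would be $D^{O(\log|\mathcal A|)}$, which is not polynomial when $D$ is unbounded. Second, events are dominated by functions $Z_A$ whose conditional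 expectations can be computed; in the application $Z_A$ is a normalized high moment.

\begin{lemma}\label{lem:lll}
Let $b_1,\dots,b_N$ be independent uniform bits and $\mathcal A\neq\emptyset$ a finite set of events. Let each $A\in\mathcal A$ be determined by the bits with indices in a set $S_A\ne\emptyset$, and let $Z_A\ge0$ be a rational-valued function of these bits with $Z_A\ge1$ whenever $A$ holds. Let $D\ge2$, and suppose that every $S_A$ meets $S_B$ for at most $D$ events $B\in\mathcal A$ (including $B=A$) and that
\[
EZ_A\le p\le\frac1{8D^2}\qquad\text{for all }A\in\mathcal A .
\]
Suppose that events can be tested, and conditional expectations of the $Z_A$ given any partial assignment of bits can be computed, in time $Q$. Then an assignment of the bits for which no event of $\mathcal A$ holds can be found deterministically in time polynomial in $N,|\mathcal A|,D,Q$.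
\end{lemma}

\begin{proof}
Call $A,B\in\mathcal A$ \emph{adjacent} if $S_A\cap S_B\ne\emptyset$; every event is adjacent to itself. Let $K$ be the least integer with $(2D)^{K-1}>2|\mathcal A|$. Then $K\ge2$ and $(2D)^{K-2}\le2|\mathcal A|$. We use a table of independent uniform bits $\xi_i(c)$, $1\le i\le N$, $0\le c\le2K$; row $i$ supplies the successive values of $b_i$.

\medskip\noindent\emph{Trees.} Let $\mathcal F$ be the set of rooted plane trees $\tau$, with nodes labeled by events, such that
\begin{itemize}
\item the number $|\tau|$ of non-root nodes satisfies $K-1\le|\tau|\le2K$;
\item the label of each child is adjacent to the label of its parent;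
\item distinct non-root nodes of equal depth have labels with disjoint sets $S$.
\end{itemize}
For a non-root node $w$ with label $A=A(w)$ and $i\in S_A$, let $c_i(w)<|\tau|$ be the number of non-root nodes that are deeper than $w$ and whose label $B$ has $i\in S_B$. Let $R_\tau(w)=\{(i,c_i(w)):i\in S_A\}$, a set of places in the table. For distinct nodes these sets are disjoint: if $i$ belongs to the sets $S$ of both $w$ and $w'$, their depths differ, and if $w'$ is the deeper one, then $c_i(w)\ge c_i(w')+1$. Let
\[
Z_\tau=\prod_{w\neq\text{root}}Z_{A(w)},
\]
where the factor of $w$ is evaluated at the table entries in $R_\tau(w)$, that is, at $b_i=\xi_i(c_i(w))$ for $i\in S_{A(w)}$. By disjointness the factors are independent, so $EZ_\tau\le p^{|\tau|}$.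

There are at most $4^y$ plane trees with $y$ non-root nodes. The root has at most $|\mathcal A|$ possible labels, and then each child has at most $D$. So at most $|\mathcal A|(4D)^y$ trees $\tau\in\mathcal F$ have $|\tau|=y$. Since $y\le 2K$ and
\[
(4D)^{2K}\le(2D)^{4K}=(2D)^8(2D)^{4(K-2)}\le(2D)^8(2|\mathcal A|)^4,
\]
the size of $\mathcal F$ is polynomially bounded in $|\mathcal A|$ and $D$. The family can be listed in polynomial time by generating all plane trees, labeling them from the root, and discarding those that violate the third condition. Since $4Dp\le1/(2D)\le1/4$,
\[
E\sum_{\tau\in\mathcal F}Z_\tau\le|\mathcal A|\sum_{y\ge K-1}(4Dp)^y\le|\mathcal A|\sum_{y\ge K-1}(2D)^{-y}\le\tfrac43|\mathcal A|(2D)^{-(K-1)}<1 .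
\]

\noindent\emph{Fixing the table.} Fix the table entries one at a time, each so that the conditional expectation of $\sum_\tau Z_\tau$ does not increase. This can be done in polynomial time: by disjointness of the sets $R_\tau(w)$, the conditional expectation of $Z_\tau$ is the product of the conditional expectations of its factors. At the end $\sum_\tau Z_\tau<1$, so
\begin{equation}\label{eq:notree}
Z_\tau<1\qquad\text{for all }\tau\in\mathcal F .
\end{equation}

\noindent\emph{The run.} Start with $b_i=\xi_i(0)$ for all $i$. While some event holds, take the first one in a fixed order, say $A$, and for each $i\in S_A$ replace $b_i$ by the next entry of row $i$. (If a row had no next entry, the run would be aborted; we show that this does not happen.) Let $A_1,A_2,\dots$ be the events treated at steps $1,2,\dots$. Let $\preceq$ be the reflexive-transitive closure of the relation ``$t<t'$ and $A_t$, $A_{t'}$ are adjacent'', and let $W(t)=\{t':t'\preceq t\}$.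

\medskip\noindent\emph{Claim. $|W(t)|<K$ for every step $t$.} Suppose not, and let $t_0$ be the first step with $|W(t_0)|\ge K$. For each $i$, the steps $t<t_0$ with $i\in S_{A_t}$ are pairwise comparable under $\preceq$, so they all lie in $W(t^*)$, where $t^*$ is the last of them. So there are at most $K-1$ of them, and the table has not overflowed up to the test at step $t_0$.

Let $t_1,t_2,\dots$ be the steps $t<t_0$ with $A_t$ adjacent to $A_{t_0}$. Then $W(t_0)\setminus\{t_0\}=\bigcup_aW(t_a)$ has at least $K-1\geq 1$ elements, and $|W(t_a)|\le K-1$ for each $a$. Unite the sets $W(t_a)$ one at a time until at least $K-1$ elements are collected. This gives a set $U$ that is closed downward under $\preceq$, with $K-1\le|U|\le2K$. We arrange $U^+=U\cup\{t_0\}$ as a tree with root $t_0$. Put $\lambda(t_0)=0$ and, from later steps to earlier ones, for $t\in U$,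
\[
\lambda(t)=1+\max\{\lambda(t'):t'\in U^+,\ t'>t,\ A_{t'}\text{ adjacent to }A_t\} .
\]
The maximum is over a nonempty set: $t$ lies in one of the chosen sets $W(t_a)$, and either $t=t_a$, which is adjacent to $t_0$, or the element after $t$ on a chain from $t$ to $t_a$ lies in $W(t_a)\subseteq U$. Let the parent of $t$ be a step $t'$ attaining the maximum. This is a tree with root $t_0$ in which $t$ has depth $\lambda(t)$. Label $t$ by $A_t$ and order children by time; call the result $\tau$. By definition
\begin{equation}\label{eq:level}
t<t'\text{ in }U^+\text{ and }A_t,A_{t'}\text{ adjacent}\quad\Longrightarrow\quad\lambda(t)>\lambda(t') .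
\end{equation}
So distinct nodes of equal depth have disjoint sets, and $\tau\in\mathcal F$.

Let $t\in U$ and $i\in S_{A_t}$. If $t'<t$ and $i\in S_{A_{t'}}$, then $t'\preceq t$, so $t'\in U$, and $\lambda(t')>\lambda(t)$ by \eqref{eq:level}. Conversely, if $t'\in U$, $i\in S_{A_{t'}}$ and $\lambda(t')>\lambda(t)$, then $t'\neq t$ and, by \eqref{eq:level}, not $t'>t$; so $t'<t$. Hence $c_i(t)$ is the number of steps before $t$ that moved $b_i$. In other words, when $A_t$ was found to hold, $b_i$ was $\xi_i(c_i(t))$. This applies to all $i\in S_{A_t}$, so the factor of $t$ in $Z_\tau$ is at least $1$. Thus $Z_\tau\ge1$, contradicting \eqref{eq:notree}. This proves the claim.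

\medskip\noindent\emph{End of the run.} By the claim and the argument at the beginning of its proof, for each $i$ the steps moving $b_i$ always number at most $K-1$, so the table never overflows. If there were $(K-1)|\mathcal A|+1$ steps, some event would be treated $K$ times. Its $K$ treatments are adjacent to each other, so the last of them, $t$, would have $|W(t)|\ge K$, a contradiction. So the run stops after at most $(K-1)|\mathcal A|$ steps, and then no event holds.
\end{proof}

To see how the tree remembers the table, let $S_A=\{1\}$, $S_B=\{1,2\}$, $S_C=\{2\}$, and suppose that the run treats $A,C,B,B$. With $t_0=4$ and $U=\{1,2,3\}$ we get $\lambda(3)=1$ and $\lambda(1)=\lambda(2)=2$: the root $B$ has one child $B$, which has children $A$ and $C$. For the node $B$ of depth $1$ we read off $c_1=c_2=1$. Indeed, at step $3$ the bits $b_1,b_2$ were $\xi_1(1),\xi_2(1)$.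

\section{Halving}\label{sec:halving}

Let $m=8k$ and $C=2\,m!\,(k/2)^m4^{km}$. Let $L\ge2^{16}$ be an integer, depending only on $k$, with
\[
L^4\ge C\,2^{2k+7}k^4 .
\]

\begin{lemma}[Halving]\label{lem:halving}
Let $V$ be partitioned into parts of even sizes and let $F$ be an $x$-bounded family, each member of which lies inside a part, with $x\ge L$ rational. Put $\delta=1/\lfloor x^{1/4}\rfloor$ and $x'=(1+\delta)x/2$. Then each part can be split into two new parts of equal size such that
\[
F'=\{g\in F:g\text{ lies inside a new part}\}
\]
is $x'$-bounded. The splitting is found deterministically in time polynomial in $|V|$, $|F|$, $x$ and the bit length of $x$.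
\end{lemma}

\begin{proof}
Group the vertices of each part into \emph{couples} arbitrarily. An independent uniform bit for each couple decides which of its two vertices goes to side $0$ and which to side $1$ of its part. The two sides of a part have equal size, whatever the bits are.

\medskip\noindent\emph{Bad events.} For nonempty $f$ and $j$ with $i=|f|<j\le k$, let $G=G_{f,j}$ be the set of $g\in F$ with $|g|=j$ and $f\subset g$ whose elements belong to distinct couples. We consider only those $(f,j)$ with $G\ne\emptyset$; if there are none, then every member of $F$ contains a couple, so $F'=\emptyset$ for every splitting. Fix $v_f\in f$, and put $a=j-i\in\{1,\dots,k-1\}$,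
\[
Y=Y_{f,j}=\#\{g\in G:\text{all of }g\setminus f\text{ is on the side of }v_f\},\qquad\mu=(x/2)^a .
\]
For $g\in G$, the $a$ elements of $g\setminus f$ belong to distinct couples, none of them the couple of $v_f$. So $EY=|G|2^{-a}\le x^a2^{-a}=\mu$. Let the bad event $A_{f,j}$ be $Y>(1+\delta)\mu$.

If no bad event occurs, $F'$ is $x'$-bounded. Indeed, if $f$ is not inside one new part, no member of $F'$ contains it. If it is, every $g\in F'$ with $|g|=j$ and $f\subset g$ lies in that new part. Such a $g$ contains no couple, so $g\in G$, and it is counted by $Y$. Hence the number of such $g$ is $0$ if $G=\emptyset$, and otherwise at most $(1+\delta)(x/2)^a\le x'^a$, as $a\ge1$.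

To apply Lemma~\ref{lem:lll}, let
\[
Z_{f,j}=\Bigl(\frac{Y-EY}{\delta\mu}\Bigr)^{2m}\ge0 .
\]
It is rational-valued. On $A_{f,j}$ we have $Y-EY>\delta\mu$, because $EY\le\mu$; so $Z_{f,j}\ge1$.

\medskip\noindent\emph{Moment bound.} Condition on the bit of the couple of $v_f$; this does not change the mean of $Y$. For a vertex $u$ let $G(u)=\{g\in G:u\in g\setminus f\}$. Let $\{u,u'\}$ be another couple. No $g\in G$ contains both $u$ and $u'$, and, if $\{u,u'\}$ lies in the part of $v_f$, exactly one of $u,u'$ is on the side of $v_f$; otherwise $G(u)=G(u')=\emptyset$. Flipping the bit removes at most $|G(u)|$ sets from the count and adds at most $|G(u')|$, or vice versa, so it changes $Y$ by at most $c_{\{u,u'\}}=\max(|G(u)|,|G(u')|)$. If $u\in f$ then $G(u)=\emptyset$. If $u\notin f$ then, since $F$ is $x$-bounded,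
\[
|G(u)|\le\deg_j(f\cup\{u\})\le x^{a-1} .
\]
Moreover $\sum c_{\{u,u'\}}\le\sum_u|G(u)|=a|G|\le kx^a$. So the sum $\Gamma$ of the squares of the $c_{\{u,u'\}}$ is at most $x^{a-1}\cdot kx^a=kx^{2a-1}$, and $\Gamma>0$ since $G\ne\emptyset$. By Fact~\ref{fact:McD}, $P(|Y-EY|\ge y)\le2e^{-2y^2/\Gamma}$ for either value of the bit of the couple of $v_f$, so also without conditioning. Integrating and substituting $z=y^2$,
\[
E(Y-EY)^{2m}\le\int_0^\infty2my^{2m-1}\cdot2e^{-2y^2/\Gamma}\,dy=2\int_0^\infty mz^{m-1}e^{-2z/\Gamma}\,dz=2\,m!\,(\Gamma/2)^m .
\]
Since $\delta\ge x^{-1/4}$, we have $(\delta\mu)^{-2m}\le x^{m/2}\cdot4^{am}x^{-2am}$, and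
\[
EZ_{f,j}\le2\,m!\,(k/2)^mx^{(2a-1)m}\cdot4^{am}x^{-2am}\cdot x^{m/2}\le Cx^{-m/2}=Cx^{-4k} .
\]

\noindent\emph{Dependencies.} Let $S_{f,j}$ be the set of couples meeting $\{v_f\}\cup\bigcup_{g\in G}(g\setminus f)$. The bits of these couples determine $Y_{f,j}$, and $|S_{f,j}|\le1+k|G|\le1+kx^{k-1}\le2kx^{k-1}$. If a couple belongs to $S_{f,j}$, it has a vertex $u$ for which there is some $g\in F$ with $f\cup\{u\}\subseteq g$ and $|g|=j$. Each of its two vertices is in at most $\sum_{j=2}^kx^{j-1}\le kx^{k-1}$ members $g$ of $F$, each $g$ has at most $2^k$ subsets $f$, and $j=|g|$. So a couple is in at most $2^{k+1}kx^{k-1}$ sets $S_{f,j}$. Hence each $S_{f,j}$ meets at most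
\[
D:=2kx^{k-1}\cdot2^{k+1}kx^{k-1}=2^{k+2}k^2x^{2k-2}
\]
sets of this form. By the choice of $L$ and $x\ge L$,
\[
EZ_{f,j}\le Cx^{-4k}\le\frac1{2^{2k+7}k^4x^{4k-4}}=\frac1{8D^2} .
\]
This is where the size of $m$ matters: $m=8k$ makes the moment bound beat $D^2$.

\medskip\noindent\emph{Computability.} There are at most $2^k|F|$ events, and each is tested by computing $Y$. Since $m$ is a constant, $(Y-EY)^{2m}$ expands into at most $(|G|+1)^{2m}$ terms. Each is a rational number times a product of indicators ``$u$ is on the side of $v_f$'' for at most $2mk$ vertices $u$. The conditional expectation of such a product, given a partial assignment, involves the bits of a constant number of couples and is computed directly. So all requirements of Lemma~\ref{lem:lll} are met, with $Q$ polynomial in $|V|$, $|F|$ and the bit length of $x$.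
\end{proof}

The exponent $1/4$ is not important: the fluctuations of $Y$ relative to $\mu$ have order at most $x^{-1/2}$, and we need $\delta$ to be larger than this by a power of $x$ and still summable over the rounds.

\section{The algorithm}\label{sec:alg}

The color classes extracted at the start come from the following lemma.

\begin{lemma}\label{lem:indep}
A $k$-graph ($k\ge3$) with $N$ vertices and maximum degree at most $d$, where $d\ge1$, has an independent set of size at least $N/(3d^{1/(k-1)})$, which can be found deterministically in polynomial time.
\end{lemma}

\begin{proof}
Let $p=1/\lceil d^{1/(k-1)}\rceil$. Then $p^{k-1}d\le1$ and $p\ge\frac12d^{-1/(k-1)}$. Let a random set $X$ contain each vertex independently with probability $p$, and let $\eta(X)$ be the number of edges inside $X$. There are at most $Nd/k$ edges, so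
\[
E\bigl(|X|-\eta(X)\bigr)\ge pN-p^k\frac{Nd}k\ge pN\Bigl(1-\frac1k\Bigr)\ge\frac23pN\ge\frac N{3d^{1/(k-1)}} .
\]
Deciding vertices one at a time so that the conditional expectation does not decrease, we find a set $X$ with $|X|-\eta(X)$ at least this large. Deleting one vertex from each edge inside $X$ leaves an independent set of at least the required size.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:alg}]
Let $L$ be as in Section~\ref{sec:halving}, and put
\[
R_0=k^2(4L)^{k-1}+1,\qquad c_k=(R_0+2)2^{k+1} .
\]
Let $\mathcal H$ have $n$ vertices and maximum degree $d\ge1$, and let $r\ge c_kd^{1/(k-1)}$.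

If $n\le(k-1)r$, any partition into $r$ classes of sizes $\lfloor n/r\rfloor$ and $\lceil n/r\rceil\le k-1$ is an equitable coloring (if $r\ge n$, we give the vertices the distinct colors $1,\dots,n$). So let $n>(k-1)r$, and write
\[
s=\lceil n/r\rceil\ge k\ge3,\qquad n=(s-1)r+r_1,\quad1\le r_1\le r,\qquad r_0=r-r_1 .
\]
An equitable $r$-coloring must have $r_1$ classes of size $s$ and $r_0$ of size $s-1$. Note that $r<n$ and $d\le n^{k-1}$.

\medskip\noindent\textbf{Parameters.} Let $x_0=\max\{L,\,2^k\lceil d^{1/(k-1)}\rceil\}$, an integer. Then $x_0\le L2^{k+1}d^{1/(k-1)}$. Let $T\ge0$ be the largest integer with $2^TL\le x_0$; this is the number of halving rounds, and $x_0/2^T\in[L,2L)$. Then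
\begin{equation}\label{eq:r}
(R_0+2)2^T\le(R_0+2)x_0/L\le(R_0+2)2^{k+1}d^{1/(k-1)}\le r .
\end{equation}

\noindent\textbf{Step 1: divisibility.} We make the numbers of large and of small classes both divisible by $2^T$. Let $\rho_1=r_1\bmod2^T$, $\rho_0=r_0\bmod2^T$, and
\[
r'=r-\rho_1-\rho_0=(r_1-\rho_1)+(r_0-\rho_0),
\]
a multiple of $2^T$. By \eqref{eq:r}, $r'>r-2^{T+1}\ge r-\frac{2r}{R_0+2}\ge\frac r2$. Extract one after the other $\rho_1$ disjoint independent sets of size $s$ and $\rho_0$ of size $s-1$. This is possible: before each extraction the number of remaining vertices is at least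
\[
n':=n-\rho_1s-\rho_0(s-1)=(s-1)r'+(r_1-\rho_1)\ge(s-1)r'\ge\frac{2s}3\cdot\frac r2=\frac{sr}3,
\]
where we used $s\ge3$. So Lemma~\ref{lem:indep} provides an independent set of at least $sr/(9d^{1/(k-1)})\ge s$ remaining vertices, since $c_k\ge9$, and we trim it to the required size.

Let $V'$ be the set of the $n'$ vertices that remain at the end and $\mathcal H'$ the subhypergraph of all edges inside $V'$; its maximum degree is at most $d$. Note that $2^T$ divides $n'$.

\medskip\noindent\textbf{Step 2: a bounded family.} Apply Lemma~\ref{lem:bounded} to $\mathcal H'$ with $x=x_0$. This gives an $x_0$-bounded family $F_0$ such that each edge of $\mathcal H'$ contains a member of $F_0$. Moreover $|F_0|\le2^kn^k$, since each member lies in an edge.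

\medskip\noindent\textbf{Step 3: halving.} Start with the single part $V'$. For $\ell=0,\dots,T-1$ apply Lemma~\ref{lem:halving} to the current $2^\ell$ parts, of even size $n'/2^\ell$, and to $F_\ell$, with $x=x_\ell$. This gives $2^{\ell+1}$ parts of equal size. The family $F_{\ell+1}$ of the members of $F_\ell$ inside one of them is $x_{\ell+1}$-bounded, with
\[
x_{\ell+1}=(1+\delta_\ell)x_\ell/2,\qquad\delta_\ell=1/\lfloor x_\ell^{1/4}\rfloor\le2x_\ell^{-1/4} .
\]
The lemma is applicable since $x_\ell\ge2^{-\ell}x_0\ge2^{T-\ell}L\ge L$. For the accumulated error,
\[
\sum_{\ell<T}\delta_\ell\le2L^{-1/4}\sum_{b\ge1}2^{-b/4}=\frac{2L^{-1/4}}{2^{1/4}-1}\le11L^{-1/4}\le\frac{11}{16}<\ln2,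
\]
using $L\ge2^{16}$. So the parameter $x_T$ of the final family $F_T$ satisfies
\[
x_T=\frac{x_0}{2^T}\prod_{\ell<T}(1+\delta_\ell)\le\frac{2x_0}{2^T}<4L .
\]

\noindent\textbf{Step 4: coloring the parts.} Let $q=r'/2^T$. By Step 1 and \eqref{eq:r}, $q>r/2^T-2\ge R_0$. In each of the $2^T$ final parts consider the graph that joins two vertices whenever they lie in a common member of $F_T$. Its maximum degree is at most
\[
\sum_{j=2}^k(j-1)x_T^{j-1}\le k^2(4L)^{k-1}=R_0-1<q .
\]
By Fact~\ref{fact:HS}, color the part equitably with its own $q$ colors so that this graph is properly colored.

\medskip\noindent\textbf{The coloring is proper.} A member of $F_T$ has at least two vertices, and they are pairwise adjacent in the graph of its part, so it is not monochromatic. A member of $F_0\setminus F_T$ does not lie inside a final part; it meets at least two of them, and they use disjoint sets of colors. So no member of $F_0$ is monochromatic, and hence no edge of $\mathcal H'$ is. An edge meeting an extracted class is not monochromatic, because that class is independent and has a color of its own.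

\medskip\noindent\textbf{The coloring is equitable.} The number of colors is $\rho_1+\rho_0+2^Tq=r$. The extracted classes have sizes $s$ and $s-1$. Each final part has
\[
\frac{n'}{2^T}=(s-1)q+\frac{r_1-\rho_1}{2^T}\qquad\text{vertices, where}\qquad0\le\frac{r_1-\rho_1}{2^T}\le\frac{r'}{2^T}=q .
\]
So an equitable $q$-coloring of it has all class sizes in $\{s-1,s\}$. Thus all $r$ classes have sizes in $\{s-1,s\}$.

\medskip\noindent\textbf{Running time.} We have $x_0=O(n)$ because $d\le n^{k-1}$; also $T=O(\log n)$, and $x_\ell\le x_0$ for all $\ell$ because $\delta_\ell\le1$. With $z=\lfloor x_\ell^{1/4}\rfloor$ we have $x_{\ell+1}=x_\ell\cdot\frac{z+1}{2z}$, so each round adds $O(\log n)$ bits and every $x_\ell$ has $O(\log^2n)$ bits. The families satisfy $|F_\ell|\le2^kn^k$. All steps are deterministic and, for fixed $k$, take time polynomial in $n$.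
\end{proof}

\begin{thebibliography}{9}

\bibitem{ES} Erd\H os and Spencer, lopsided Local Lemma (1991).

\bibitem{KKMS} Kierstead, Kostochka, Mydlarz, and Szemer\'edi, \emph{Combinatorica} 30 (2010).

\bibitem{KM} Hal Kierstead and Dhruv Mubayi, \emph{Toward a Hajnal-Szemeredi theorem for hypergraphs}, arXiv:1005.4079 (2010).

\end{thebibliography}

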